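
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\numberwithin{equation}{section}

\title{The logarithm in the decay of $T^n(I-T)$\\ for power-bounded operators}


\begin{abstract}
Let $T$ be a power-bounded operator on a complex Banach space whose spectrum meets the unit circle only at $1$, and suppose that $\|(e^{i\theta}I-T)^{-1}\|=O(|\theta|^{-\alpha})$ as $\theta\to0$, where $\alpha\ge1$. Then $\|T^n(I-T)\|=O((\log n/n)^{1/\alpha})$. We show that for every $\alpha>1$ this rate is attained, up to a constant factor and for all large $n$, by a suitable operator. This covers the range $\alpha\in(1,2]$, for which the question was posed by Batty and Seifert. More generally, for resolvent growth $m(|\theta|)$ with $m$ continuous and doubling and $\theta m(\theta)\ge1$ non-increasing, the optimal rate is $N^{-1}(n)$, where $N(\theta)=m(\theta)\log(e+\theta m(\theta))$. The extremal operator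 is the backward shift on a space of bounded sequences whose generating functions continue analytically across the circle away from $1$.
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X$ be a complex Banach space and $T$ a bounded linear operator on $X$. We call $T$ \emph{power-bounded} if $\sup_{n\ge0}\|T^n\|<\infty$. The spectrum $\sigma(T)$ of such an operator lies in the closed unit disc; with $\mathbb T$ the unit circle, we write $\sigma_u(T)=\sigma(T)\cap\mathbb T$. We are interested in the case $\sigma_u(T)=\{1\}$ and in the speed at which the differences $T^nv-T^{n+1}v$ of consecutive points of an orbit tend to zero, that is, in the decay of $\|T^n(I-T)\|$.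

This speed is governed by the growth of the resolvent on the circle near the point $1$. Since $\|(\lambda I-T)^{-1}\|\ge1/\operatorname{dist}(\lambda,\sigma(T))$, we have $\|(e^{i\theta}I-T)^{-1}\|\ge1/|\theta|$ as soon as $1\in\sigma(T)$, so the natural scale is
\begin{equation}\label{eq:alpha}
\|(e^{i\theta}I-T)^{-1}\|\le C|\theta|^{-\alpha}\qquad(0<|\theta|\le\pi),\qquad \alpha\ge1 .
\end{equation}
For power-bounded $T$ with $\sigma_u(T)\subseteq\{1\}$, condition \eqref{eq:alpha} implies
\begin{equation}\label{eq:known}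
\|T^n(I-T)\|=O\bigg(\frac{(\log n)^{1/\alpha}}{n^{1/\alpha}}\bigg),\qquad n\to\infty;
\end{equation}
see \cite{BS}. Is the logarithm needed?

A diagonal operator shows that the power $n^{-1/\alpha}$ is needed, but does not produce the logarithm. Let $\beta_j=2^{-j}$ and let $T$ be the diagonal operator on $\ell^2$ with eigenvalues $z_j=(1-\frac12\beta_j^\alpha)e^{i\beta_j}$, $j\ge1$. Then $\|T\|\le1$, $\sigma(T)=\{z_j:j\ge1\}\cup\{1\}$, and the resolvent norm at a point outside $\sigma(T)$ is the reciprocal of its distance to $\sigma(T)$. To estimate distances we use the following elementary fact, here and later: \emph{if $|\lambda_0|=1$, and $\lambda\ne0$ makes the angle $\omega\in[0,\pi]$ with $\lambda_0$, then}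
\begin{equation}\label{eq:ray}
|\lambda-\lambda_0|\ge\min(2\omega/\pi,1).
\end{equation}
Indeed the distance from $\lambda_0$ to the ray from $0$ through $\lambda$ is $\sin\omega\ge2\omega/\pi$ if $\omega\le\pi/2$, and $1$ otherwise. Now let $0<|\theta|\le\pi$. If $\beta_j\ge|\theta|/2$, then $|e^{i\theta}-z_j|\ge1-|z_j|=\frac12\beta_j^\alpha\ge c|\theta|^\alpha$, with $c>0$ depending only on $\alpha$. If $\beta_j<|\theta|/2$, then $e^{i\theta}$ and $z_j$ make an angle at least $|\theta|-\beta_j\ge|\theta|/2$, and $|e^{i\theta}-z_j|\ge|\theta|/\pi\ge(|\theta|/\pi)^\alpha$ by \eqref{eq:ray}. So \eqref{eq:alpha} holds. Next, $\|T^n(I-T)\|=\sup_j|z_j|^n|1-z_j|$. Since $|z_j|^n\le e^{-n\beta_j^\alpha/2}$ and $|1-z_j|\le\beta_j+\frac12\beta_j^\alpha\le2\beta_j$, this is $O(n^{-1/\alpha})$. On the other hand, for $n\ge2^\alpha$ there is $j\ge1$ with $n^{-1/\alpha}\le\beta_j<2n^{-1/\alpha}$. Using $1-\frac t2\ge e^{-t}$ on $[0,1]$ and $|1-z_j|\ge|z_j|\sin\beta_j\ge\beta_j/\pi$, we get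
\[
\|T^n(I-T)\|\ge|z_j|^n|1-z_j|\ge e^{-n\beta_j^\alpha}\beta_j/\pi\ge\pi^{-1}e^{-2^\alpha}n^{-1/\alpha}.
\]
So the general rate cannot be better than $n^{-1/\alpha}$, and only the factor $(\log n)^{1/\alpha}$ is in doubt.

The two ends of the scale behave differently. For every $\alpha>2$ there is a power-bounded operator with $\sigma_u(T)=\{1\}$, satisfying \eqref{eq:alpha} near $\theta=0$, for which the rate \eqref{eq:known} is attained along a sequence of $n$, while for $\alpha=1$ one has $\|T^n(I-T)\|=O(n^{-1})$ with no logarithm; again see \cite{BS}, where the question is posed whether operators as for $\alpha>2$ exist when $\alpha\in(1,2]$. One can guess the answer by comparing the permitted resolvent growth $|\theta|^{-\alpha}$ with the unavoidable growth $|\theta|^{-1}$. The ratio $|\theta|^{1-\alpha}$ is a power of $1/|\theta|$ with positive exponent for every $\alpha>1$, and is bounded only for $\alpha=1$. If the logarithm comes from this ratio, nothing should change at $\alpha=2$. This is what happens.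

\begin{theorem}\label{thm:main}
For every $\alpha>1$ there are a complex Banach space $X$, a power-bounded operator $T$ on $X$ and $\kappa>0$ such that $\sigma_u(T)=\{1\}$, $\|(e^{i\theta}I-T)^{-1}\|=O(|\theta|^{-\alpha})$ for $0<|\theta|\le\pi$, and
\[
\|T^n(I-T)\|\ge\kappa\Big(\frac{\log n}{n}\Big)^{1/\alpha}\qquad\text{for all large }n .
\]
\end{theorem}

In particular the answer to the question is yes for each $\alpha\in(1,2]$, even with $\liminf$ in place of $\limsup$.

The role of the ratio becomes clear for general resolvent growth. We consider functions $m$ satisfying the following hypothesis.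

\medskip\noindent
\textbf{(M)} $m:(0,\pi]\to(0,\infty)$ is continuous, and $q(\theta)=\theta\,m(\theta)$ is non-increasing with $q\ge1$.

\medskip\noindent
Here $q$ is the ratio of the permitted resolvent growth to the minimal one. Put
\[
N(\theta)=m(\theta)\log\big(e+q(\theta)\big),\qquad0<\theta\le\pi .
\]
Since $N(\theta)=\theta^{-1}\cdot q(\theta)\log(e+q(\theta))$, where the second factor is non-increasing and at least $1$, $N$ is a continuous, strictly decreasing bijection from $(0,\pi]$ onto $[N(\pi),\infty)$. The lower bound also uses a doubling condition.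

\medskip\noindent
\textbf{(D)} There is a constant $K$ such that $m(\theta/2)\le K\,m(\theta)$ for $0<\theta\le\pi$.

\begin{theorem}\label{thm:lower}
Let $m$ satisfy {\rm(M)} and {\rm(D)}. There are a complex Banach space $X$, a power-bounded operator $S$ on $X$ and constants $C,\kappa>0$ such that $\sigma_u(S)=\{1\}$, $\|(e^{i\theta}I-S)^{-1}\|\le C\,m(|\theta|)$ for $0<|\theta|\le\pi$, and $\|S^n(I-S)\|\ge\kappa N^{-1}(n)$ for all large $n$.
\end{theorem}

\begin{theorem}\label{thm:upper}
Let $m$ satisfy {\rm(M)}, and let $T$ be a power-bounded operator on a complex Banach space with $\sigma_u(T)\subseteq\{1\}$ and $\|(e^{i\theta}I-T)^{-1}\|\le B\,m(|\theta|)$ for $0<|\theta|\le\pi$, where $B\ge1$. Then $\|T^n(I-T)\|=O(N^{-1}(n))$.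
\end{theorem}

So under (M) and (D) the rate $N^{-1}(n)$ is exactly the optimal one. Theorem~\ref{thm:main} is the case $m(\theta)=\pi^{\alpha-1}\theta^{-\alpha}$ of Theorem~\ref{thm:lower} (Section~\ref{sec:N}). It does not use Theorem~\ref{thm:upper}, which is proved in Section~\ref{sec:upper} and shows that the lower bound in Theorem~\ref{thm:lower} cannot be improved by more than a constant factor. A reader interested only in Theorem~\ref{thm:main} may take this $m$, with $K=2^\alpha$, throughout Sections~\ref{sec:region}--\ref{sec:end}.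

\section{Where the logarithm comes from}\label{sec:idea}

This section is motivation; nothing in it is used in the proofs.

\medskip\noindent
\textbf{Why a shift.} Let $T$ be power-bounded with $\|(e^{i\theta}I-T)^{-1}\|\le B\,m(|\theta|)$. For a vector $v$ and a functional $\varphi$ put $x_k=\varphi(T^kv)$. The sequence $x$ is bounded, and for $|\lambda|>1$
\[
F_x(\lambda)=\sum_{k\ge0}x_k\lambda^{-k-1}=\varphi\big((\lambda I-T)^{-1}v\big).
\]
By the Neumann series, $F_x$ continues analytically to the disc of radius $1/(2Bm(|\theta|))$ about each $e^{i\theta}\ne1$ and is bounded there by $2Bm(|\theta|)\|\varphi\|\|v\|$. Passing from $v$ to $Tv$ shifts the sequence $x$ backward. Conversely, we shall take for $X$ the space of \emph{all} bounded sequences whose generating function continues across $\mathbb T\setminus\{1\}$ to a depth comparable to $1/m$ and has size at most a multiple of $m$ there, and for $S$ the backward shift. Then a lower bound for $\|S^n(I-S)\|$ only requires a sequence $x$ of norm $O(1)$ with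 $|x_n-x_{n+1}|$ large.

\medskip\noindent
\textbf{A computation on one ray, for $\alpha=2$.} To have $|x_n-x_{n+1}|$ of size $\delta$, let $x$ oscillate with frequency $\delta$ near time $n$:
\[
x_k=e^{i\delta k}e^{-(k-n)^2/w^2} .
\]
How large can $n$ be? Take $m(\theta)=\theta^{-2}$ and look only at the ray $\arg\mu=\delta$, at the points $\mu=e^{-\varepsilon+i\delta}$ with $0<\varepsilon\le1/m(\delta)=\delta^2$, where $0<\delta<1$. On this ray all terms of the generating series are positive up to a common phase, so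
\[
|F_x(\mu)|\le e^{\varepsilon}e^{\varepsilon n}\sum_{l\in\mathbb Z}e^{l\varepsilon-l^2/w^2}
= e^{\varepsilon}e^{\varepsilon n}e^{w^2\varepsilon^2/4}\sum_{l\in\mathbb Z}e^{-(l-w^2\varepsilon/2)^2/w^2}
\le e^{\varepsilon}e^{\varepsilon n}e^{w^2\varepsilon^2/4}\big(1+\sqrt\pi\,w\big),
\]
because the sum of a unimodal function over the integers is at most its integral plus its maximum. We may spend up to a multiple of $m(\delta)=\delta^{-2}$. With $w=\delta^{-7/4}$ and $n\le\frac14\delta^{-2}\log(1/\delta)$ we have $w\varepsilon\le1$ and $e^{\varepsilon n}\le\delta^{-1/4}$, hence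
\[
|F_x(\mu)|\le e^{5/4}\,\delta^{-1/4}\cdot3\,\delta^{-7/4}=3e^{5/4}\,m(\delta).
\]
So on this ray $n$ may be as large as $\frac14\delta^{-2}\log(1/\delta)$; that is, $\delta$ may be as large as a multiple of $(\log n/n)^{1/2}$, and this is the rate \eqref{eq:known} for $\alpha=2$.

\medskip\noindent
\textbf{The budget.} In general, a packet of width $w\lesssim m(\delta)$ delayed to time $n$ has generating function of size about $w\,e^{n/m(\delta)}$ at depth $1/m(\delta)$ on its own ray. It must have $w\gtrsim1/\delta$, so that its frequencies stay near $\delta$. The permitted size is $m(\delta)=q(\delta)/\delta$. This leaves a factor of about $q(\delta)$ for the growth $e^{n/m(\delta)}$, and so $n$ up to about $m(\delta)\log q(\delta)$. When $q\equiv1$, the case $\alpha=1$, nothing is left and there is no logarithm.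

Three things have to be done to turn this into a proof. The shift must be power-bounded on $X$: the supremum norm of the sequence causes no trouble, but the bound on the continuation might deteriorate under shifts (Section~\ref{sec:region} prevents this). The resolvent must be $O(m)$ (Section~\ref{sec:space}). Finally, the packet must be controlled on all rays. This is not automatic, since at angles larger than $\delta$ the continuation may go deeper into the disc, where $e^{\varepsilon n}$ is much larger; the Gaussian decay of the packet in frequency has to compensate (Section~\ref{sec:packet}).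

\section{The function $N$ and three examples}\label{sec:N}

Assume (M). Then $m(\theta)=q(\theta)/\theta$ is strictly decreasing and $m(\theta)\ge1/\theta$. We need two facts on $N^{-1}$. First, for $\lambda\ge1$ and $t/\lambda\ge N(\pi)$,
\begin{equation}\label{eq:Ninv}
N^{-1}(t)\le N^{-1}(t/\lambda)\le\lambda N^{-1}(t).
\end{equation}
The first inequality is monotonicity. For the second let $\theta=N^{-1}(t)$. If $\lambda\theta>\pi$ there is nothing to prove. If $\lambda\theta\le\pi$, then, since $\theta N(\theta)$ is non-increasing, $N(\lambda\theta)\le N(\theta)/\lambda=t/\lambda$ and so $\lambda\theta\ge N^{-1}(t/\lambda)$. Second, $N(1/t)\ge m(1/t)\ge t$ for $t\ge1/\pi$, so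
\begin{equation}\label{eq:Nlow}
N^{-1}(t)\ge1/t\qquad\text{for }t\ge\max(N(\pi),1/\pi).
\end{equation}

\begin{example}\label{ex:power}
\emph{(Powers, $\alpha>1$.)} Let $m(\theta)=\pi^{\alpha-1}\theta^{-\alpha}$. Then $q(\theta)=(\pi/\theta)^{\alpha-1}\ge1$ is non-increasing, and (D) holds with $K=2^\alpha$. If $\theta=N^{-1}(t)$ and $t\to\infty$, then $t\sim\pi^{\alpha-1}(\alpha-1)\theta^{-\alpha}\log(1/\theta)$. Hence $\log t\sim\alpha\log(1/\theta)$ and
\[
\theta^\alpha\sim\pi^{\alpha-1}\,\frac{\alpha-1}{\alpha}\cdot\frac{\log t}{t}.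
\]
So $N^{-1}(n)$ is bounded above and below by positive multiples of $(\log n/n)^{1/\alpha}$ for large $n$.
\end{example}

With this $m$, Theorem~\ref{thm:lower} gives Theorem~\ref{thm:main}.

\begin{example}
\emph{($\alpha=1$.)} For $m(\theta)=\theta^{-1}$ we have $N(\theta)=\theta^{-1}\log(e+1)$ and the rate is $1/n$. Thus, among the growths $\theta^{-\alpha}$ with $\alpha\ge1$, the bound \eqref{eq:known} is sharp if and only if $\alpha>1$.
\end{example}

\begin{example}
\emph{(In between.)} Let $m(\theta)=\theta^{-1}(1+\log\frac\pi\theta)^\kappa$ with $\kappa>0$. Then $q(\theta)=(1+\log\frac\pi\theta)^\kappa\ge1$ is non-increasing, and $q(\theta/2)\le(1+\log2)^\kappa q(\theta)$, so (D) holds with $K=2(1+\log2)^\kappa$. As $\theta\to0$, $N(\theta)\sim\kappa\,\theta^{-1}(\log\frac1\theta)^\kappa\log\log\frac1\theta$. If $N(\theta)=n$, then $\log n\sim\log\frac1\theta$ and $\log\log n\sim\log\log\frac1\theta$, so $N^{-1}(n)\sim\kappa\,n^{-1}(\log n)^\kappa\log\log n$. Up to constants this is the optimal rate.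
\end{example}

\section{The region and a maximum principle across the circle}\label{sec:region}

From here to the end of Section~\ref{sec:end}, $m$ satisfies (M) and (D). Note that $K\ge2$, since $m(\theta/2)=\frac2\theta q(\theta/2)\ge2m(\theta)$. Condition (D) is mostly used in the form
\begin{equation}\label{eq:doubling}
0<a\le\pi,\quad0<\tau\le\pi,\quad a\le2\tau\quad\Longrightarrow\quad m(\tau)\le m(a/2)\le K\,m(a).
\end{equation}

For $\lambda\ne0$ let $\arg\lambda\in(-\pi,\pi]$ and $a(\lambda)=|\arg\lambda|$. This is the angular distance from $\lambda$ to the positive axis, so $a$ is $1$-Lipschitz with respect to angular distance. Let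
\[
h(\theta)=\frac1{16\,m(|\theta|)}\quad(0<|\theta|\le\pi),\qquad h(0)=0 .
\]
Since $m$ is continuous and decreasing with $m(\theta)\ge1/\theta$, the function $h$ is continuous, even, increasing in $|\theta|$, and $h(\theta)\le|\theta|/16<\frac14$. Put
\[
D=\{re^{i\theta}:|\theta|\le\pi,\ r>1-h(\theta)\}.
\]
The set $D$ is open, and it is connected: it is a union of outward rays, each of which meets the connected subset $\{|\lambda|>1\}$. It contains $\mathbb T\setminus\{1\}$ but not $0$, and its points with $a=0$ have modulus greater than $1$.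

The first lemma says that near $\mathbb T$, discs of radius comparable to $h$ fit into $D$, and $m\circ a$ is at most $K$ times its value at the center on them.

\begin{lemma}\label{lem:disc}
Let $\lambda=re^{i\theta}$ with $0<|\theta|\le\pi$, let $h=h(\theta)$, $s=h/(4K)$, and suppose $|r-1|\le s$. If $|\mu-\lambda|\le s$, then
\[
\mu\in D,\qquad\big||\mu|-1\big|\le\frac h{2K},\qquad\frac{|\theta|}2\le a(\mu)\le\frac{3|\theta|}2,\qquad m(a(\mu))\le K\,m(|\theta|).
\]
\end{lemma}

\begin{proof}
Since $K\ge2$, $s\le h/8\le|\theta|/128$ and $r\ge1-h/8\ge\frac{31}{32}$. The angle between $\mu$ and $\lambda$ is at most $\arcsin(s/r)\le\frac\pi2\cdot\frac sr\le2s\le|\theta|/64$. This gives the bounds on $a(\mu)$, and then $m(a(\mu))\le m(|\theta|/2)\le K\,m(|\theta|)$. Next, $||\mu|-1|\le|r-1|+s\le h/(2K)$. Finally, by monotonicity of $h$ and (D), $h(\arg\mu)\ge h(|\theta|/2)\ge h/K>h/(2K)\ge||\mu|-1|$, so $\mu\in D$.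
\end{proof}

The generating functions of $S^nx$ will satisfy bounds that blow up like $1/||\mu|-1|$ at the circle from both sides, uniformly in $n$. The next lemma removes this blow-up. Its proof rests on the observation that on a small circle about a point near $\mathbb T$, the quantity $|\mu|^2-1$ has, up to a known constant factor, the modulus of a quadratic polynomial that equals $1$ at the center. We multiply by this polynomial and apply the maximum principle.

\begin{lemma}\label{lem:max}
Let $G$ be analytic on $D$ and let $M\ge0$ be such that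
\[
|G(\mu)|\le M\Big(m(a(\mu))+\frac1{||\mu|-1|}\Big)\qquad\text{for }\mu\in D,\ |\mu|\ne1,\ a(\mu)\ne0 .
\]
Then $|G(\lambda)|\le C_1M\,m(a(\lambda))$ for all $\lambda\in D$ with $a(\lambda)\ne0$, where $C_1=512K$.
\end{lemma}

\begin{proof}
Let $\lambda=re^{i\theta}$, $h=h(\theta)$ and $s=h/(4K)$. If $|r-1|\ge s$, the hypothesis at $\lambda$ itself gives $|G(\lambda)|\le M(m(|\theta|)+4K/h)=(1+64K)M\,m(|\theta|)\le C_1M\,m(|\theta|)$.

Let $|r-1|<s$. By Lemma~\ref{lem:disc} the closed disc $|\mu-\lambda|\le s$ lies in $D\cap\{a\ne0\}$, and at its points with $|\mu|\ne1$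
\[
m(a(\mu))\le K\,m(|\theta|)=\frac K{16h}\le\frac{2K}h\le\frac1{||\mu|-1|},\qquad\text{so}\qquad|G(\mu)|\le\frac{2M}{||\mu|-1|}.
\]
Parametrize the disc by $\mu=\lambda+se^{i\theta}z$, $|z|\le1$. On $|z|=1$, writing $z=e^{i\varphi}$,
\[
|\mu|^2-1=r^2+s^2-1+2rs\cos\varphi=rs\,\bar z\,P(z),\qquad P(z)=z^2+2bz+1,\quad b=\frac{r^2+s^2-1}{2rs}\in\mathbb R,
\]
because $\bar zP(z)=z+\bar z+2b$. Since $|\mu|\le2$, it follows that $||\mu|-1|\ge\frac{rs}3|P(z)|$ for $|z|=1$. Hence the function $z\mapsto G(\lambda+se^{i\theta}z)P(z)$ is bounded on $|z|=1$ by $6M/(rs)$: at points with $|\mu|\ne1$ by the above, and at points with $|\mu|=1$ because $P$ vanishes there. As $P(0)=1$ and $r\ge\frac34$, the maximum principle gives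
\[
|G(\lambda)|\le\frac{6M}{rs}\le\frac{8M}s=\frac{32KM}h=512K\,M\,m(|\theta|).\qedhere
\]
\end{proof}

\section{The space and the shift}\label{sec:space}

For $x=(x_k)_{k\ge0}\in\ell^\infty$ let $F_x(\lambda)=\sum_{k\ge0}x_k\lambda^{-k-1}$ for $|\lambda|>1$. Then
\begin{equation}\label{eq:trivial}
|F_x(\lambda)|\le\frac{\|x\|_\infty}{|\lambda|-1}\qquad(|\lambda|>1).
\end{equation}
Let $X$ be the set of $x\in\ell^\infty$ for which $F_x$ extends analytically to $D$ (uniquely, as $D$ is connected; we keep the notation $F_x$) with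
\[
p(x)=\sup\Big\{\frac{|F_x(\lambda)|}{m(a(\lambda))}:\lambda\in D,\ a(\lambda)\ne0\Big\}<\infty,\qquad\|x\|=\|x\|_\infty+p(x).
\]

\begin{lemma}
$X$ is a Banach space.
\end{lemma}

\begin{proof}
Clearly $X$ is a normed space. Let $(x^{(j)})$ be Cauchy in $X$, with limit $x$ in $\ell^\infty$. On compact subsets of $D\cap\{a\ne0\}$ the function $m\circ a$ is bounded, so the $F_{x^{(j)}}$ are uniformly Cauchy there; on compact subsets of $\{|\lambda|>1\}$ they are uniformly Cauchy by \eqref{eq:trivial}. These two open sets cover $D$. The two limits are analytic and agree on the overlap, so together they form an analytic function on $D$, which equals $F_x$ for $|\lambda|>1$. Letting $i\to\infty$ pointwise in $|F_{x^{(j)}}-F_{x^{(i)}}|\le p(x^{(j)}-x^{(i)})\,m\circ a$ gives $p(x^{(j)}-x)\le\limsup_ip(x^{(j)}-x^{(i)})$, which tends to $0$ as $j\to\infty$. So $x\in X$ and $x^{(j)}\to x$ in $X$.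
\end{proof}

Let $S(x_k)=(x_{k+1})$ be the backward shift. Directly from the series, and then by continuation,
\begin{equation}\label{eq:shift}
F_{Sx}(\lambda)=\lambda F_x(\lambda)-x_0,\qquad F_{S^nx}(\lambda)=\lambda^nF_x(\lambda)-\sum_{k<n}x_k\lambda^{n-1-k},
\end{equation}
where the sum is over $0\le k<n$.

\begin{proposition}\label{prop:pb}
$S$ maps $X$ into $X$, and $p(S^nx)\le C_1\|x\|$ and $\|S^n\|\le1+C_1$ for all $x\in X$ and $n\ge0$.
\end{proposition}

\begin{proof}
Let $x\in X$. By \eqref{eq:shift}, $F_{S^nx}$ is analytic on $D$. For $|\mu|>1$, $|F_{S^nx}(\mu)|\le\|x\|_\infty/(|\mu|-1)$ by \eqref{eq:trivial}. For $\mu\in D$ with $|\mu|<1$, \eqref{eq:shift} gives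
\[
|F_{S^nx}(\mu)|\le|F_x(\mu)|+\frac{\|x\|_\infty}{1-|\mu|}\le\|x\|\Big(m(a(\mu))+\frac1{1-|\mu|}\Big).
\]
Neither bound depends on $n$. Lemma~\ref{lem:max} with $M=\|x\|$ gives $p(S^nx)\le C_1\|x\|$, and $\|S^nx\|_\infty\le\|x\|_\infty$.
\end{proof}

\begin{proposition}\label{prop:res}
There is $C_2$, depending only on $K$, such that for $0<|\theta_0|\le\pi$ the operator $e^{i\theta_0}I-S$ is invertible on $X$ with $\|(e^{i\theta_0}I-S)^{-1}\|\le C_2\,m(|\theta_0|)$. In particular $\sigma_u(S)\subseteq\{1\}$.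
\end{proposition}

\begin{proof}
Let $\lambda_0=e^{i\theta_0}\in D$ and $\tau=|\theta_0|$.

\emph{Injectivity.} If $y\in X$ and $Sy=\lambda_0y$, then $y_k=\lambda_0^ky_0$ and $F_y(\lambda)=y_0/(\lambda-\lambda_0)$. This extends analytically to $D\ni\lambda_0$ only if $y_0=0$, that is, $y=0$.

\emph{Solving $(\lambda_0I-S)y=x$.} Let $x\in X$. If a solution $y\in X$ exists, then \eqref{eq:shift} forces
\begin{equation}\label{eq:Fy}
F_y(\lambda)=\frac{F_x(\lambda)-y_0}{\lambda_0-\lambda},
\end{equation}
and analyticity at $\lambda_0$ forces $y_0=F_x(\lambda_0)$. Since $S^ny$ then solves the equation with right side $S^nx$, the only candidate is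
\[
y_n=F_{S^nx}(\lambda_0),\qquad n\ge0 .
\]
We define $y$ in this way. By Proposition~\ref{prop:pb}, $|y_n|\le m(\tau)\,p(S^nx)\le C_1m(\tau)\|x\|$. By \eqref{eq:shift} applied to $S^nx$, $y_{n+1}=\lambda_0y_n-x_n$, i.e.\ $\lambda_0y-Sy=x$. So \eqref{eq:Fy} holds for $|\lambda|>1$ with $y_0=F_x(\lambda_0)$, and its right side extends analytically to $D$. It remains to bound $p(y)$.

Let $\lambda\in D$, $a=a(\lambda)\ne0$, $p=p(x)$, and $s_0=h(\theta_0)/(4K)=1/(64Km(\tau))$.

(a) \emph{$|\lambda-\lambda_0|<s_0$.} On $|\mu-\lambda_0|\le s_0$ we have $|F_x(\mu)-F_x(\lambda_0)|\le(K+1)m(\tau)p$ by Lemma~\ref{lem:disc} with $r=1$. By the maximum principle for $F_y$ on this disc,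
\[
|F_y(\lambda)|\le\frac{(K+1)m(\tau)p}{s_0}=64K(K+1)m(\tau)^2p .
\]
Also $a\le\frac32\tau$ by Lemma~\ref{lem:disc}, so $m(\tau)\le K\,m(a)$ by \eqref{eq:doubling} and $|F_y(\lambda)|/m(a)\le64K^2(K+1)\,m(\tau)p$.

(b) \emph{$|\lambda-\lambda_0|\ge s_0$ and $a\le2\tau$.} By \eqref{eq:doubling}, $|F_y(\lambda)|\le(m(a)+m(\tau))p/s_0\le64K(K+1)\,m(\tau)\,m(a)\,p$.

(c) \emph{$a>2\tau$.} The angle between $\lambda$ and $\lambda_0$ is at least $a-\tau\ge a/2$, so $|\lambda-\lambda_0|\ge a/\pi$ by \eqref{eq:ray}. Since $a\,m(a)\ge1$ and $1/a\le1/\tau\le m(\tau)$,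
\[
\frac{|F_y(\lambda)|}{m(a)}\le\frac\pi a\cdot\frac{m(a)+m(\tau)}{m(a)}\,p=\pi p\Big(\frac1a+\frac{m(\tau)}{a\,m(a)}\Big)\le2\pi\,m(\tau)p .
\]

Thus $y\in X$ and $\|y\|\le C_2m(\tau)\|x\|$ with $C_2=C_1+64K^2(K+1)$. So $\lambda_0I-S$ is invertible for every $\lambda_0\in\mathbb T\setminus\{1\}$, with the stated bound.
\end{proof}

\section{Wave packets}\label{sec:packet}

We now construct the vectors $x$ of Section~\ref{sec:idea} for general $m$. Put $A=2/K\le1$. For $\delta\in(0,1]$ write
\[
q=q(\delta)=\delta m(\delta)\ge1,\qquad L=\log(e+q)\ge1,\qquad w=\delta^{-1}q^{3/4}\ge1 ,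
\]
so that $N(\delta)=m(\delta)L$, and for an integer $n\ge1$ let
\begin{equation}\label{eq:packet}
x_k=e^{i\delta k}e^{-(k-n)^2/w^2}\quad(k\in\mathbb Z),\qquad x=(x_k)_{k\ge0}.
\end{equation}

\noindent\emph{On the choice of $w$.} Let $w=\delta^{-1}q^\beta$. Near the ray of the packet the continuation has size about $we^{\varepsilon n}$, and this must not exceed a multiple of $m(\delta)=q/\delta$; a power of $q$ is left for $e^{\varepsilon n}$ only if $\beta<1$. At an angle $u\delta$, $u>1$, the growth $e^{\varepsilon n}$ can be as large as $\exp(\frac18uqL)$, while the Gaussian gives a factor $\exp(-c\,u^2q^{2\beta})$; for large $q$ this wins only if $2\beta>1$. The choice $\beta=\frac34$ satisfies both requirements.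

\begin{proposition}\label{prop:packet}
There is $C_5$, depending only on $K$, such that for all $\delta\in(0,1]$ and all integers $n$ with $1\le n\le A\,N(\delta)$, the sequence $x$ in \eqref{eq:packet} belongs to $X$ and $\|x\|\le C_5$.
\end{proposition}

\begin{proof}
Clearly $\|x\|_\infty\le1$, and the series $F_x$ converges on $\mathbb C\setminus\{0\}\supset D$, so it gives the analytic extension. For $|\mu|>1$, $|F_x(\mu)|\le1/(|\mu|-1)$. For $\mu\in D$ with $|\mu|<1$ we complete the sum:
\[
F_x(\mu)=\Phi(\mu)-\sum_{k<0}x_k\mu^{-k-1},\qquad\Phi(\mu)=\sum_{k\in\mathbb Z}x_k\mu^{-k-1},\qquad\Big|\sum_{k<0}x_k\mu^{-k-1}\Big|\le\frac1{1-|\mu|}.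
\]
The last sum is harmless, because Lemma~\ref{lem:max} tolerates it. So it suffices to find $C_4=C_4(K)\ge1$ with
\begin{equation}\label{eq:goal}
|\Phi(\mu)|\le C_4\,m(a(\mu))\qquad\text{for }\mu\in D,\ |\mu|<1 ;
\end{equation}
then Lemma~\ref{lem:max} with $M=C_4$ gives $p(x)\le C_1C_4$ and the proposition with $C_5=1+C_1C_4$.

\medskip\noindent\textbf{Poisson summation.} Write $\mu=e^{-\varepsilon+i\theta}$ with $\theta\in(-\pi,\pi]$, and $a=|\theta|$. Then $a>0$, and since $h\le\frac14$,
\begin{equation}\label{eq:eps}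
0<\varepsilon\le-\log(1-h(\theta))\le2h(\theta)=\frac1{8\,m(a)} .
\end{equation}
Put $\xi=\varepsilon+i(\delta-\theta)$, so that $x_k\mu^{-k-1}=\mu^{-1}e^{k\xi-(k-n)^2/w^2}$. Recall the Poisson formula $\sum_{l\in\mathbb Z}f(l)=\sum_{j\in\mathbb Z}\int_{\mathbb R}f(t)e^{2\pi ijt}\,dt$ for Schwartz functions $f$, and $\int_{\mathbb R}e^{t\zeta-t^2/w^2}dt=\sqrt\pi\,w\,e^{w^2\zeta^2/4}$ for $\zeta\in\mathbb C$. Substituting $k=n+l$ and taking $f(t)=e^{t\xi-t^2/w^2}$,
\[
\Phi(\mu)=\mu^{-1}e^{n\xi}\sum_{l\in\mathbb Z}e^{l\xi-l^2/w^2}=\mu^{-1}e^{n\xi}\sqrt\pi\,w\sum_{j\in\mathbb Z}e^{w^2(\xi+2\pi ij)^2/4}.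
\]
Let $d=\min_j|\delta-\theta+2\pi j|$. The non-negative numbers among $\delta-\theta+2\pi j$, in increasing order, are at least $d+2\pi\nu$, $\nu=0,1,2,\dots$, and so are the absolute values of the negative ones. Since $(d+2\pi\nu)^2\ge d^2+4\pi^2\nu^2$ and $w\ge1$,
\[
\sum_{j}e^{-w^2(\delta-\theta+2\pi j)^2/4}\le2e^{-w^2d^2/4}\sum_{\nu\ge0}e^{-\pi^2\nu^2}\le3e^{-w^2d^2/4}.
\]
With $|\mu|^{-1}\le\frac43$ and $4\sqrt\pi\le8$ we obtain
\begin{equation}\label{eq:Phi}
|\Phi(\mu)|\le8w\exp\Big(\varepsilon n+\frac{w^2}4(\varepsilon^2-d^2)\Big).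
\end{equation}

\medskip\noindent\textbf{(i) Near the packet: $|\theta-\delta|\le\delta/2$.} Here the Gaussian does not help, and we rely on the budget of Section~\ref{sec:idea}. Since $a\le2\delta$, \eqref{eq:doubling} gives $m(\delta)\le K\,m(a)$, and $\varepsilon\le K/(8m(\delta))$ by \eqref{eq:eps}. As $n\le A\,m(\delta)L$ and $e+q\le4q$,
\[
\varepsilon n\le\frac{KA}8L=\frac14\log(e+q),\qquad e^{\varepsilon n}\le(4q)^{1/4}\le2q^{1/4};
\]
this is where $A=2/K$ is used. Moreover $w^2\varepsilon^2\le\delta^{-2}q^{3/2}\frac{K^2}{64\,m(\delta)^2}=\frac{K^2}{64}q^{-1/2}\le K^2$. By \eqref{eq:Phi},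
\[
|\Phi(\mu)|\le8\delta^{-1}q^{3/4}\cdot2q^{1/4}\cdot e^{K^2}=16e^{K^2}m(\delta)\le16Ke^{K^2}m(a).
\]

\medskip\noindent\textbf{(ii) Away from the packet: $|\theta-\delta|>\delta/2$.} First we show
\begin{equation}\label{eq:d}
d\ge\max(a/3,\ \delta/2).
\end{equation}
Note that $\delta-\pi\le\delta-\theta<\pi+\delta$. If $\delta-\theta\le\pi$, then $d=|\theta-\delta|>\delta/2$ and $a\le|\theta-\delta|+\delta\le3|\theta-\delta|$. Otherwise $\pi<\delta-\theta<\pi+\delta$ and $d=2\pi-(\delta-\theta)\ge\pi-\delta\ge2$, which exceeds both $a/3$ and $\delta/2$. Now \eqref{eq:eps} and $m(a)\ge1/a$ give $\varepsilon\le\frac a8\le\frac{3d}8$, so $\varepsilon^2\le d^2/4$, and the exponent in \eqref{eq:Phi} is at most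
\[
\varepsilon n-\tfrac3{16}w^2d^2 .
\]
Below, $C$ denotes absolute constants, possibly different at each occurrence.

\smallskip
(ii-1) \emph{$a\le\delta$.} Then $\varepsilon\le1/(8m(\delta))$, so $\varepsilon n\le L$, and $w^2d^2\ge\frac14q^{3/2}$ by \eqref{eq:d}. Hence
\[
|\Phi(\mu)|\le8\delta^{-1}\,q^{3/4}(e+q)\,e^{-3q^{3/2}/64}\le C\delta^{-1}\le C\,m(\delta)\le C\,m(a).
\]

(ii-2) \emph{$a=u\delta$ with $u>1$.} The region $D$ is deeper here than at angle $\delta$, but its depth is at most of order $a$: from \eqref{eq:eps} and $1/m(a)\le a=u\delta$ we get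
\[
\varepsilon n\le\tfrac18\,u\delta\cdot m(\delta)L=\tfrac18uqL .
\]
Also $w^2d^2\ge\frac19q^{3/2}u^2$ by \eqref{eq:d}. So the exponent is at most $f-\frac1{96}q^{3/2}u^2$, where
\[
f=\tfrac18uqL-\tfrac1{96}q^{3/2}u^2 .
\]
If $q^{1/2}\ge12L$, then $f\le0$ because $u\ge1$. The remaining values $q\ge1$ lie in an absolute bounded set, and for them, maximizing over $u$, $f\le\frac38q^{1/2}L^2\le C$. So $f\le C_3$ with $C_3$ absolute, and with $t=q^{3/4}u$
\[
|\Phi(\mu)|\le8e^{C_3}\delta^{-1}q^{3/4}e^{-q^{3/2}u^2/96}=8e^{C_3}\,\frac1{u\delta}\,t\,e^{-t^2/96}\le\frac Ca\le C\,m(a).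
\]

These cases prove \eqref{eq:goal}.
\end{proof}

\section{Proof of the lower bound}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $X$ and $S$ be as in Section~\ref{sec:space}. Propositions~\ref{prop:pb} and \ref{prop:res} give power-boundedness, the resolvent estimate and $\sigma_u(S)\subseteq\{1\}$.

Let $\delta\in(0,1]$ and $1\le n\le A\,N(\delta)$, and let $x$ be the packet \eqref{eq:packet}. The coordinate with index $0$ of $S^n(I-S)x$ is $x_n-x_{n+1}$. Since $w\ge1$ and $\sin\delta\ge2\delta/\pi$, Proposition~\ref{prop:packet} gives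
\[
\|S^n(I-S)\|\ge\frac{|x_n-x_{n+1}|}{C_5}=\frac{|1-e^{i\delta-1/w^2}|}{C_5}\ge\frac{e^{-1/w^2}\sin\delta}{C_5}\ge\frac\delta{5C_5}.
\]
For every integer $n\ge\max(1,A\,N(1),N(\pi))$ we may take $\delta=N^{-1}(n/A)\le1$, for which $n=A\,N(\delta)$. By \eqref{eq:Ninv} with $t=n/A$ and $\lambda=1/A$, $\delta\ge A\,N^{-1}(n)=\frac2KN^{-1}(n)$. Hence
\[
\|S^n(I-S)\|\ge\frac2{5KC_5}\,N^{-1}(n).
\]

Finally $1\in\sigma(S)$. Otherwise $\sigma(S)$, a compact subset of the closed unit disc, would not meet $\mathbb T$, the spectral radius of $S$ would be less than $1$, and $\|S^n(I-S)\|$ would decay exponentially. This contradicts the bound just proved, because $N^{-1}(n)\ge1/n$ for large $n$ by \eqref{eq:Nlow}. So $\sigma_u(S)=\{1\}$.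
\end{proof}

Together with Example~\ref{ex:power} this proves Theorem~\ref{thm:main}.

\section{Proof of the upper bound}\label{sec:upper}

We prove Theorem~\ref{thm:upper}; only (M) is assumed. The plan is to split the circle at angle $\delta$. The part near $1$ contributes $O(\delta)$ by power-boundedness alone. On the rest we integrate by parts $k$ times. Each integration by parts gains a factor $Ckm(\delta)/n$, while the size of $(1-e^{i\theta})(e^{i\theta}I-T)^{-1}$ costs a factor $q(\delta)$, so $k\approx\log(e+q(\delta))$ steps suffice once $n\ge C'k\,m(\delta)\approx C'N(\delta)$. This is the same logarithm as before. Since $k$ varies, a fixed cut-off function will not do: we need one whose $j$-th derivative is at most $(Ck/\delta)^j$ for all $j\le k$.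

Let $K_0=\sup_n\|T^n\|$ and $R(\theta)=(e^{i\theta}I-T)^{-1}$. Fix $0<\delta\le\pi/2$ and write
\[
q=q(\delta),\qquad m=m(\delta),\qquad k=\lceil\log(e+q)\rceil+1\ge2 ;
\]
values of these functions at other points are written with their arguments.

\medskip\noindent\textbf{The cut-off.} Let $\rho\ge0$ be a fixed smooth function with $\int\rho=1$ and support in $[-\frac14,\frac14]$, let $B_k$ be the $k$-fold convolution of the probability density $4k\,\mathbf 1_{[-1/(8k),1/(8k)]}$, and let
\[
\chi_0=\mathbf 1_{[-3/2,3/2]}*\rho*B_k .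
\]
Since $\rho*B_k$ is a probability density supported in $[-\frac38,\frac38]$, $\chi_0$ is smooth, $0\le\chi_0\le1$, $\chi_0=1$ on $[-1,1]$, and $\operatorname{supp}\chi_0\subseteq[-\frac{15}8,\frac{15}8]$. The derivative of each factor of $B_k$ is a measure of total variation $8k$; letting $j$ derivatives act on $j$ different factors, we get $|\chi_0^{(j)}|\le(8k)^j$ for $0\le j\le k$.

Let $g(s)=\int\chi_0(v)e^{ivs}\,dv$, a product of three Fourier transforms. The one of $\mathbf 1_{[-3/2,3/2]}$ is bounded by $3$ and its derivative by $\int_{-3/2}^{3/2}|v|\,dv=\frac94$; the one of $\rho$ is a fixed Schwartz function; the one of $B_k$ is bounded by $1$ and its derivative by $\int|v|B_k(v)\,dv\le\frac18$. Hence $\int|g'|\le C_0$ with an absolute constant $C_0$, independent of $k$.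

Let $\chi(\theta)=\chi_0(\theta/\delta)$ on $[-\pi,\pi]$, extended $2\pi$-periodically; it is smooth because $\frac{15}8\delta<\pi$. Put $\psi=1-\chi$ and
\[
b_j=\frac1{2\pi}\int_{-\pi}^\pi\chi(\theta)e^{ij\theta}\,d\theta=\frac\delta{2\pi}\,g(j\delta),\qquad c_j=\frac1{2\pi}\int_{-\pi}^\pi\psi(\theta)e^{ij\theta}\,d\theta=\mathbf 1_{j=0}-b_j .
\]
These sequences are absolutely summable, and
\begin{equation}\label{eq:bv}
\sum_{j\in\mathbb Z}|b_j-b_{j+1}|\le\frac\delta{2\pi}\int_{\mathbb R}|g'|\le C_0\delta .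
\end{equation}

\medskip\noindent\textbf{Splitting.} For $r>1$, expand $re^{i\theta}(re^{i\theta}I-T)^{-1}=\sum_{l\ge0}r^{-l}e^{-il\theta}T^l$ to get, for $n\ge0$,
\[
\sum_{l\ge0}c_{n-l}\,r^{-l}T^l=\frac1{2\pi}\int_{-\pi}^\pi\psi(\theta)e^{in\theta}\,re^{i\theta}(re^{i\theta}I-T)^{-1}\,d\theta .
\]
Let $r\downarrow1$. The left side converges because $(c_j)$ is summable and $T$ is power-bounded, and the integrand converges uniformly on $\operatorname{supp}\psi$, which is at positive distance from $\theta=0$. Since $c_j=\mathbf 1_{j=0}-b_j$,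
\[
T^n=\sum_{l\ge0}b_{n-l}T^l+\frac1{2\pi}\int_{-\pi}^\pi\psi(\theta)e^{i(n+1)\theta}R(\theta)\,d\theta .
\]
Subtracting the same identity for $n+1$,
\begin{equation}\label{eq:split}
T^n(I-T)=\sum_{l\ge0}(b_{n-l}-b_{n+1-l})T^l+\frac1{2\pi}\int_{-\pi}^\pi\psi(\theta)e^{i(n+1)\theta}Q(\theta)\,d\theta,\quad Q(\theta)=(1-e^{i\theta})R(\theta).
\end{equation}
By \eqref{eq:bv} the first term has norm at most $C_0K_0\delta$.

\medskip\noindent\textbf{Derivatives of $Q$.} Let $0<|\theta|\le\pi$ and let $z\in\mathbb C$ with $|z-\theta|\le1/(4Bm(|\theta|))$. As $B\ge1$ and $m(|\theta|)\ge1/|\theta|$, this radius is at most $|\theta|/4\le\pi/4$. Therefore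
\[
|e^{iz}-e^{i\theta}|\le e^{|z-\theta|}-1\le2|z-\theta|\le\frac1{2B\,m(|\theta|)} .
\]
By the Neumann series $R(z)=(e^{iz}I-T)^{-1}$ exists, is analytic in $z$, and $\|R(z)\|\le2B\,m(|\theta|)$. Also $|1-e^{iz}|\le|\theta|+2|z-\theta|\le2|\theta|$. So $\|Q(z)\|\le4B\,q(|\theta|)$ on this disc, and Cauchy's estimates give
\begin{equation}\label{eq:Q}
\|Q^{(j)}(\theta)\|\le4B\,q(|\theta|)\,j!\,\big(4B\,m(|\theta|)\big)^j,\qquad j\ge0 .
\end{equation}

\medskip\noindent\textbf{Integration by parts.} Let $n\ge1$. The function $\psi Q$, set equal to $0$ at $\theta=0$, is smooth and $2\pi$-periodic, as $\psi=0$ for $|\theta|\le\delta$. Integrating by parts $k$ times and using $(n+1)^{-k}\le n^{-k}$, we see that the last term of \eqref{eq:split} has norm at most $\frac1{2\pi}n^{-k}\int_{-\pi}^\pi\|(\psi Q)^{(k)}\|\,d\theta$.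

\emph{On $\delta\le|\theta|\le2\delta$} we have $q(|\theta|)\le q$, $m(|\theta|)\le m$ and $|\psi^{(j)}|\le(8k/\delta)^j\le(8Bkm)^j$ for $j\le k$, since $1/\delta\le m$. With $(k-j)!\le k^{k-j}$, \eqref{eq:Q} gives
\[
\|(\psi Q)^{(k)}\|\le\sum_{j=0}^k\binom kj(8Bkm)^j\,4Bq\,(4Bkm)^{k-j}=4Bq\,(12Bkm)^k .
\]

\emph{On $2\delta<|\theta|\le\pi$} we have $\psi=1$. Because $q(\cdot)$ is non-increasing, $m(|\theta|)=q(|\theta|)/|\theta|\le q/|\theta|=m\,\delta/|\theta|$. So \eqref{eq:Q} gives
\[
\|(\psi Q)^{(k)}\|\le4Bq\,k!\,(4Bm)^k(\delta/|\theta|)^k\le4Bq\,(12Bkm)^k(\delta/|\theta|)^k,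
\]
and $2\int_{2\delta}^\infty(\delta/\theta)^k\,d\theta=\frac{2^{2-k}}{k-1}\,\delta\le\delta$, as $k\ge2$.

The first range has total length $2\delta$. Altogether the integral term in \eqref{eq:split} has norm at most
\[
\frac1{2\pi}\,n^{-k}\cdot12B\,\delta q\,(12Bkm)^k\le2B\,\delta\,q\Big(\frac{12Bkm}n\Big)^k .
\]
If $n\ge12eBkm$, this is at most $2B\delta\,q\,e^{-k}\le2B\delta$, because $e^k\ge e+q$. Since $k\le\log(e+q)+2\le3\log(e+q)$, the condition on $n$ holds whenever $n\ge36eB\,N(\delta)$.

\begin{proof}[Conclusion of the proof of Theorem~\ref{thm:upper}]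
We have shown that
\[
\|T^n(I-T)\|\le(C_0K_0+2B)\,\delta\qquad\text{whenever }0<\delta\le\pi/2\text{ and }n\ge36eB\,N(\delta).
\]
For large $n$ we may choose $\delta=N^{-1}(n/(36eB))\le\pi/2$. By \eqref{eq:Ninv}, $\delta\le36eB\,N^{-1}(n)$, and the theorem follows.
\end{proof}

\begin{thebibliography}{1}
\bibitem{BS} Charles Batty and David Seifert, \emph{Some developments around the Katznelson-Tzafriri theorem}, arXiv:2204.13411 (2022).
\end{thebibliography}

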